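\title{Chern numbers prime to $p$ and fixed points of finite $p$-groups}

\begin{abstract}
Let a finite $p$-group $G$ act on a closed almost complex manifold $X$ of complex dimension $n$, preserving the almost complex structure, and suppose that some Chern number of $X$ is prime to $p$. We prove that $G$ has a fixed point if $n$ is smaller than the least dimension $d(G)$ of a complex representation of $G$ with nonabelian image. For nonabelian $G$ this bound is optimal, except when $d(G)=2$, where it improves to $n<4$. The proof localizes the Chern numbers at the fixed locus of a central subgroup of order $p$ contained in the commutator subgroup, and uses equivariant indices to show that every local contribution is divisible by $p$.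
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and let $X$ be a closed almost complex manifold of complex dimension $n$, that is, a compact smooth manifold without boundary, possibly disconnected, whose tangent bundle $TX$ carries the structure of a complex vector bundle of rank $n$. The \emph{Chern numbers} of $X$ are the integers
\[
\bigl\langle c_1(X)^{i_1}\cdots c_n(X)^{i_n},[X]\bigr\rangle,\qquad i_1+2i_2+\dots+ni_n=n,
\]
where $c_j(X)$ are the Chern classes of $TX$ and $[X]$ is the fundamental class. Let a finite $p$-group $G$ act smoothly on $X$, preserving the almost complex structure, and let $X^G$ be the set of points fixed by every element of $G$.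

When $n=0$, the manifold $X$ is a finite set and its only Chern number is its cardinality. Orbits of $G$ with more than one point have cardinality divisible by $p$, so $X^G\neq\varnothing$ as soon as this Chern number is prime to $p$. Two extensions to higher dimension are elementary. First, the Chern number $\langle c_n(X),[X]\rangle$ is the Euler characteristic $\chi(X)$, and counting the simplices of an equivariant triangulation by orbits gives
\begin{equation}\label{eq:euler}
\chi(X)\equiv\chi(X^G)\pmod p .
\end{equation}
So this particular Chern number detects fixed points for every $p$-group. Second, if $G$ has order $p$ and $X^G=\varnothing$, the action is free, $TX$ is pulled back from the almost complex manifold $X/G$, and every Chern number of $X$ is $p$ times a Chern number of $X/G$. So for this particular group every Chern number detects fixed points. The same holds for all abelian $p$-groups (Proposition~\ref{prop:abelian}). For nonabelian groups it fails in large dimension, and one asks for the range of dimensions in which it survives.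

Call a complex representation $\rho\colon G\to\operatorname{GL}(V)$ \emph{nonabelian} if the group $\rho(G)$ is nonabelian. Let $d(G)$ be the least dimension of a nonabelian representation of $G$, with $d(G)=+\infty$ for abelian $G$. The following question comes from \cite{Haution}.

\begin{quote}
\emph{Suppose that some Chern number of $X$ is prime to $p$ and that $n<d(G)$. Does it follow that $X^G\neq\varnothing$?}
\end{quote}

Projective spaces explain the role of $d(G)$. Let $G$ be nonabelian. Then $d=d(G)$ is a power of $p$ and is the dimension of an irreducible representation $V$ (Lemma~\ref{lem:d}). The space $\mathbb P(V)$ of lines in $V$ has dimension $d-1<d(G)$ and has no fixed point. This does not answer the question in the negative: if $h$ is the hyperplane class, then $h^d=0$ and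
\begin{equation}\label{eq:PV}
c(T\mathbb P(V))=(1+h)^d\equiv 1+h^d=1\pmod p,
\end{equation}
so all Chern numbers of $\mathbb P(V)$ are divisible by $p$. One dimension higher, $\mathbb P(V\oplus\mathbb C)$ has exactly one fixed point, the line $\mathbb C$, with tangent representation $V$. Blowing up this point replaces it by $\mathbb P(V)$ and leaves no fixed point, and for odd $p$ the blow-up has a Chern number prime to $p$ (Section~\ref{sec:critical}). Below $d(G)$ this device cannot work. If $n<d(G)$ and $x\in X^G$, then $T_xX$ has abelian image, so it is a sum of invariant lines and $\mathbb P(T_xX)$ contains a fixed point. Moreover $[G,G]$ acts trivially on $T_xX$, hence on the whole component of $x$ (Section~\ref{sec:fixed}). One therefore expects a positive answer, and one expects the action on the relevant components to factor through $G/[G,G]$. Both expectations are correct.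

\begin{theorem}\label{thm:A}
Let $G$ be a finite $p$-group acting smoothly on a closed almost complex manifold $X$ of complex dimension $n$, preserving the almost complex structure. Assume that $n<d(G)$ and that some Chern number of $X$ is prime to $p$. Then $X^G\neq\varnothing$. Moreover, $G$ preserves some component of $X$ having a Chern number prime to $p$, and on any such component $[G,G]$ acts trivially.
\end{theorem}

The second theorem measures how sharp the bound is.

\begin{theorem}\label{thm:B}
Let $G$ be a nonabelian finite $p$-group. Put $n_0(G)=d(G)$ if $d(G)\neq2$, and $n_0(G)=4$ if $d(G)=2$. Let $\mathcal P(n)$ be the statement: every closed almost complex manifold $X$ of dimension $n$, with a smooth $G$-action preserving the almost complex structure and with a Chern number prime to $p$, has $X^G\neq\varnothing$.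
\begin{enumerate}
\item[(1)] $\mathcal P(n)$ holds for all $n<n_0(G)$.
\item[(2)] $\mathcal P(n_0(G))$ fails.
\item[(3)] If $p$ is odd, $\mathcal P(n)$ fails for every $n\ge d(G)$; so $\mathcal P(n)$ holds if and only if $n<d(G)$. If $p=2$, $\mathcal P(n)$ fails for every $n\ge n_0(G)$ except possibly $n=n_0(G)+1$ and $n=n_0(G)+3$. If $d(G)=4$, it fails for every $n\ge4$.
\end{enumerate}
\end{theorem}

We do not settle the cases $n=n_0(G)+1$ and $n=n_0(G)+3$ when $p=2$ and $d(G)\neq4$.

The proof of Theorem~\ref{thm:A} runs the heuristic above backward: it first shows that $[G,G]$ acts trivially on the component in question, and then applies the abelian case. Section~\ref{sec:loc} contains the localization formula and the abelian case. Section~\ref{sec:model} carries out the first step by hand for $n=2$ and $p$ odd. Sections~\ref{sec:index} and~\ref{sec:proofA} give the general argument, and Section~\ref{sec:proofB} proves Theorem~\ref{thm:B}.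

\section{Conventions and standard facts}\label{sec:facts}

Manifolds are closed, almost complex and of pure dimension; dimension means complex dimension; actions are smooth and preserve the almost complex structure. A \emph{$G$-bundle} is a $G$-equivariant complex vector bundle, of constant rank unless stated otherwise. We write $\int_M$ for evaluation on $[M]$. If $E=(E_i)$ is a finite family of bundles on $M$, then $c_J(E)$ denotes a monomial in the Chern classes of the $E_i$, and $|J|$ is its complex degree. A \emph{Chern number of the pair $(M;E)$} is the integral over $M$ of a monomial of degree $\dim M$ in the Chern classes of $TM$ and of the $E_i$. We use Chern roots: by the splitting principle, identities between characteristic classes of a bundle of rank $e$ may be computed as if it were a sum of line bundles with first Chern classes $x_1,\dots,x_e$, and $c_i$ is the $i$th elementary symmetric polynomial in the $x_l$.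

\subsection{Representations of $p$-groups}

Let $G$ be a finite $p$-group. We use three textbook facts. The dimension of an irreducible complex representation divides $|G|$, so it is a power of $p$. Every nontrivial normal subgroup meets the center nontrivially. Every irreducible representation is induced from a one-dimensional representation of a subgroup, and every proper subgroup lies in a subgroup of index $p$.

\begin{lemma}\label{lem:d}
Let $G$ be a nonabelian finite $p$-group. Then $d(G)$ is the least dimension $>1$ of an irreducible representation of $G$, and $d(G)=p^k$ with $k\ge1$. If $Z\subset[G,G]$ is a subgroup, every irreducible representation of $G$ on which $Z$ acts nontrivially has dimension divisible by $d(G)$.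
\end{lemma}

\begin{proof}
A sum of one-dimensional representations has abelian image. So a nonabelian representation, for instance the regular one, has an irreducible constituent of dimension $>1$. Conversely, an irreducible representation of dimension $>1$ is nonabelian: otherwise each $\rho(g)$ commutes with $\rho(G)$ and is a scalar by Schur's lemma, so that every line is invariant. This proves the first claim, and the second follows. The subgroup $[G,G]$ acts trivially on one-dimensional representations. So an irreducible representation nontrivial on $Z$ has dimension a power of $p$ that is at least $p^k$.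
\end{proof}

For example, a nonabelian group of order $p^3$ has $d=p$, since the square of an irreducible dimension is at most $p^3$.

\subsection{Fixed loci}\label{sec:fixed}

Let a finite group $H$ act on $X$. Averaging gives an invariant Hermitian metric, and its exponential map at $x\in X^H$ is $H$-equivariant. Hence $X^H$ is a closed submanifold with $T_x(X^H)=(T_xX)^H$, a complex subspace. So each component of $X^H$ is a closed almost complex manifold, and different components may have different dimensions. A component of $X^H$ of dimension $n=\dim X$ is open and closed in $X$; thus if $H$ acts trivially on $T_xX$, it acts trivially on the component of $X$ through $x$.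

Let $B\subset G$ be a central subgroup of order $p$, and fix a generator $\chi$ of its character group. Because $B$ is central, $G$ preserves $X^B$ and the $B$-isotypic decomposition
\[
TX|_{X^B}=T(X^B)\oplus\bigoplus_{a=1}^{p-1}N_a,
\]
where $B$ acts on $N_a$ by $\chi^a$. In the same way a $G$-bundle $E_i$ on $X$ splits over $X^B$ as $\bigoplus_{a=0}^{p-1}E_{i,a}$. The ranks of these pieces are only locally constant. The \emph{type} $\tau$ of a component $F$ of $X^B$ is the list consisting of $\dim F$ and the ranks on $F$ of all $N_a$ and all $E_{i,a}$. The union $Y_\tau$ of the components of type $\tau$ is a closed $G$-invariant manifold of pure dimension, on which the $N_a$ and $E_{i,a}$ are $G$-bundles of constant rank.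

\subsection{Projective bundles}\label{sec:proj}

Let $S$ be a $G$-bundle of rank $r\ge1$ on a $G$-manifold $Y$, let $\pi\colon\mathbb P(S)\to Y$ be the bundle of lines in $S$, let $\mathcal O(-1)\subset\pi^*S$ be the tautological line bundle, $\mathcal O(1)$ its dual, and $\xi=c_1(\mathcal O(1))$. The tangent bundle along the fibers is $T_{\mathrm{vert}}=\operatorname{Hom}(\mathcal O(-1),\pi^*S/\mathcal O(-1))$. An invariant complement to $T_{\mathrm{vert}}$ gives $T\mathbb P(S)\cong T_{\mathrm{vert}}\oplus\pi^*TY$, and so makes $\mathbb P(S)$ an almost complex $G$-manifold of dimension $\dim Y+r-1$. With $\mathcal O$ the trivial line bundle, $T_{\mathrm{vert}}\oplus\mathcal O\cong\pi^*S\otimes\mathcal O(1)$. Omitting $\pi^*$ from the notation, we obtain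
\begin{equation}\label{eq:proj}
c(T\mathbb P(S))=c(TY)\,c(S\otimes\mathcal O(1)),\qquad c_r(S\otimes\mathcal O(1))=\sum_{i=0}^rc_i(S)\,\xi^{r-i}=0 .
\end{equation}
Integration along the fiber satisfies $\int_{\mathbb P(S)}\alpha\,\pi^*y=\int_Y\pi_*(\alpha)\,y$, with $\pi_*\xi^{r-1}=1$ and $\pi_*\xi^i=0$ for $i<r-1$. Put $\sigma_s=\pi_*\xi^{r-1+s}$. Multiplying the second relation in \eqref{eq:proj} by $\xi^{s-1}$ and applying $\pi_*$ gives $\sum_ic_i(S)\sigma_{s-i}=0$ for $s\ge1$, that is,
\begin{equation}\label{eq:segre}
\sum_{s\ge0}\pi_*\xi^{r-1+s}=c(S)^{-1}.
\end{equation}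

\subsection{The index theorem}\label{sec:AS}

Let $W$ be a complex vector bundle on a closed almost complex manifold $M$. A choice of Hermitian metrics and connections defines the $\mathrm{spin}^c$ Dirac operator, an elliptic operator from sections of $\Lambda^{0,\mathrm{even}}T^*M\otimes W$ to sections of $\Lambda^{0,\mathrm{odd}}T^*M\otimes W$. Its kernel and cokernel are finite-dimensional, and the Atiyah--Singer index theorem gives
\begin{equation}\label{eq:AS}
\dim\ker-\dim\operatorname{coker}=\int_M\operatorname{ch}(W)\operatorname{Td}(M).
\end{equation}
Here $\operatorname{ch}(W)=\sum_le^{w_l}$ for the Chern roots $w_l$ of $W$; it is additive on sums and multiplicative on tensor products. With $x_l$ the Chern roots and $c_i$ the Chern classes of $TM$,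
\[
\operatorname{Td}(M)=\prod_l\frac{x_l}{1-e^{-x_l}}=1+\frac{c_1}2+\frac{c_1^2+c_2}{12}+\frac{c_1c_2}{24}+\cdots .
\]
We write $\operatorname{ind}(W)$ for the integer \eqref{eq:AS} and extend it additively to \emph{virtual bundles}, formal integer combinations of bundles. If a finite group $Q$ acts on $M$ and $W$, invariant choices make the operator commute with $Q$, so that kernel and cokernel are representations of $Q$. The group theory enters the geometry through the following observation.

\begin{lemma}\label{lem:div}
Let $Q$ be a finite group, $Z\subset Q$ a central subgroup and $q$ an integer such that every irreducible representation of $Q$ nontrivial on $Z$ has dimension divisible by $q$. Let $M$ be a $Q$-manifold on which $Z$ acts trivially, and let $W$ be an integer combination of $Q$-bundles on each of which $Z$ acts by a nontrivial character. Then $q$ divides $\operatorname{ind}(W)$.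
\end{lemma}

\begin{proof}
Let $W$ be a $Q$-bundle on whose fibers $Z$ acts by $\psi\neq1$. Since $Z$ acts trivially on $M$, it acts trivially on $\Lambda^{0,*}T^*M$, and so by $\psi$ on all sections of $\Lambda^{0,*}T^*M\otimes W$. Every irreducible constituent of the kernel or cokernel is therefore nontrivial on $Z$.
\end{proof}

\section{Localization and abelian groups}\label{sec:loc}

For a free action of a group $B$ of order $p$, all Chern numbers vanish mod $p$. For an arbitrary action they are, mod $p$, determined by data on $X^B$. These data involve the normal bundles $N_a$, and for this reason the statement is made for pairs: it can then be iterated.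

\begin{lemma}\label{lem:loc}
Let a group $B$ of order $p$ act on $X$, and let $E=(E_i)$ be a finite family of $B$-bundles on $X$. Every Chern number of $(X;E)$ is, mod $p$, an $\mathbb F_p$-linear combination of Chern numbers of the pairs $(Y_\tau;(N_a)_a,(E_{i,a})_{i,a})$.
\end{lemma}

\begin{proof}
Let $EB\to BB$ be the universal $B$-bundle. For a $B$-space $T$ let $H_B^*(T)=H^*(EB\times_BT;\mathbb F_p)$ be Borel cohomology, a module over $H^*(BB)=H^*(BB;\mathbb F_p)$. If $B$ acts freely then $H_B^*(T)=H^*(T/B)$, and if $B$ acts trivially then $H^*_B(T)=H^*(T)\otimes H^*(BB)$. A $B$-bundle $W$ on $T$ induces a bundle on $EB\times_BT$, whose Chern classes are the equivariant Chern classes $c^B_i(W)$. Let $u\in H^2(BB)$ be the equivariant first Chern class of the representation $\chi$. The ring $H^*(BB)$ is a free module over the polynomial ring $\mathbb F_p[u]$, so it injects into $H^*(BB)[u^{-1}]$.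

\emph{Restriction to $X^B$.} Let $U$ be a closed invariant tubular neighborhood of $X^B$ and $X_0$ the closure of $X\setminus U$. As $B$ has prime order, it acts freely on $X_0$. By homotopy invariance and excision,
\[
H_B^*(X,X^B)\cong H_B^*(X_0,\partial X_0)\cong H^*(X_0/B,\partial X_0/B),
\]
which vanishes above degree $2n$, so a power of $u$ kills it. The long exact sequence of the pair shows that the restriction $i^*\colon H_B^*(X)[u^{-1}]\to H_B^*(X^B)[u^{-1}]$ is an isomorphism.

\emph{Equivariant classes on a component.} Let $F$ be a component of $X^B$, of dimension $f$. A bundle on $F$ on which $B$ acts by $\chi^a$ is the tensor product of a bundle with trivial action and the representation $\chi^a$, so its equivariant Chern roots are its ordinary roots plus $au$. Let $r_a$ be the rank and $\nu_{a,j}$ the roots of $N_a$ on $F$, and $r=\sum r_a=n-f$. The equivariant Euler class of the normal bundle is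
\[
e_F=\prod_{a=1}^{p-1}\prod_{j=1}^{r_a}(au+\nu_{a,j})=\Bigl(\prod_aa^{r_a}\Bigr)u^r(1+\eta),
\]
where $\eta$ is a polynomial in $u^{-1}$ and the $c_i(N_a)$, each term of which contains a class of positive degree on $F$. Thus $\eta$ is nilpotent, and $e_F$ is invertible in $H^*(F)[u^{\pm1}]$, with inverse given by a finite geometric series in $\eta$ whose form depends only on the type of $F$.

\emph{The formula.} The Gysin map $i_*\colon H_B^*(X^B)\to H_B^*(X)$, defined by the Thom isomorphism of the normal bundle, satisfies $i^*i_*\beta=e_F\beta$ for $\beta\in H_B^*(F)$. For $\alpha\in H_B^*(X)$, the classes $\alpha$ and $i_*\bigl(\sum_Fe_F^{-1}\alpha|_F\bigr)$ have the same restriction, so they agree after inverting $u$. Let $\pi_*\colon H_B^*(X)\to H^{*-2n}(BB)$ be integration along the fiber of $EB\times_BX\to BB$. It is $H^*(BB)$-linear, and $\pi_*i_*=\int_F$ on $H^*(F)\otimes H^*(BB)$. Hence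
\begin{equation}\label{eq:loc}
\pi_*\alpha=\sum_F\int_F\frac{\alpha|_F}{e_F}\qquad\text{in }H^*(BB)[u^{-1}].
\end{equation}
Take for $\alpha$ a monomial of degree $2n$ in the equivariant Chern classes of $TX$ and the $E_i$. Then $\pi_*\alpha\in H^0(BB)=\mathbb F_p$ is computed on one fiber, and it is the corresponding Chern number of $(X;E)$ mod $p$. On the right, $\alpha|_F/e_F$ is homogeneous of degree $2f$, and it is a polynomial in $u^{\pm1}$ and the Chern classes of $TF$, $N_a$, $E_{i,a}$ that depends only on $\alpha$ and the type of $F$. The integral retains the coefficient of $u^0$. Grouping the components by type gives the lemma.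
\end{proof}

In practice one evaluates the term of $F$ in \eqref{eq:loc} by setting $u=1$ and integrating the part of degree $2f$; by homogeneity this gives the same number.

\begin{proposition}\label{prop:abelian}
Let $A$ be a finite abelian $p$-group acting on $Y$, and let $E$ be a finite family of $A$-bundles on $Y$. If $Y^A=\varnothing$, then all Chern numbers of $(Y;E)$ are divisible by $p$.
\end{proposition}

\begin{proof}
We induct on $|A|$. If $A=1$ then $Y=Y^A=\varnothing$. Otherwise let $B\subset A$ have order $p$. By Lemma~\ref{lem:loc} it suffices to treat the pairs $(Y_\tau;(N_a),(E_{i,a}))$, where $Y_\tau\subset Y^B$. The group $A/B$ acts on $Y_\tau$, and $(Y_\tau)^{A/B}\subset Y^A=\varnothing$. It does not act on the bundles, since $B$ acts on them by $\chi^a$. But $A$ is abelian, so $\chi$ extends to a character $\tilde\chi$ of $A$. Tensoring $N_a$ and $E_{i,a}$ with the representation $\tilde\chi^{-a}$ turns them into $A/B$-bundles without changing the underlying bundles or their Chern classes. The induction hypothesis for $A/B$ applies.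
\end{proof}

Commutativity was used once, to extend $\chi$. If $B$ lies in the commutator subgroup of the acting group, then $\chi$ has no extension, and the induction stops. The next section shows that in small dimension this obstruction is itself a source of divisibility.

\section{The main idea in dimension two}\label{sec:model}

Let $p$ be odd and let a nonabelian $p$-group $Q$ act effectively on a connected manifold $X$ of dimension $2$. Since $d(Q)\ge p>2$, Theorem~\ref{thm:A} predicts that $\int_Xc_1^2$ and $\int_Xc_2$ are divisible by $p$. We verify this directly.

Choose a central subgroup $Z\subset[Q,Q]$ of order $p$. By Lemma~\ref{lem:d}, every irreducible representation of $Q$ nontrivial on $Z$ has dimension divisible by $p$. Since $Z$ acts nontrivially on the connected manifold $X$, the fixed locus $X^Z$ consists of points and curves. We evaluate \eqref{eq:loc} with $u=1$. At an isolated point where $Z$ acts on the tangent space by $\chi^a\oplus\chi^b$, the roots are $a,b$, so $c_1^2$ contributes $(a+b)^2/ab$ and $c_2$ contributes $1$. On a curve $F$ with normal bundle $N_a$, put $\theta=c_1(TF)$ and $\nu=c_1(N_a)$. The roots are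 $\theta$ and $a+\nu$, and products of two classes of positive degree vanish, so
\[
\frac{(\theta+a+\nu)^2}{a+\nu}=\bigl(a+2\theta+2\nu\bigr)\Bigl(1-\frac\nu a\Bigr)=a+2\theta+\nu,\qquad\frac{\theta(a+\nu)}{a+\nu}=\theta .
\]
It is therefore enough to show that $p$ divides $|Y_\tau|$ for each type of point, and $\int_{Y_\tau}\theta$ and $\int_{Y_\tau}\nu$ for each type of curve.

\emph{Points.} Some $N_a$ has rank $r\in\{1,2\}$ on the finite set $Y_\tau$. Its sections form a representation of $Q$ of dimension $r|Y_\tau|$ on which $Z$ acts by $\chi^a\ne1$. So $p$ divides $r|Y_\tau|$, and $r<p$.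

\emph{Curves.} Let $L=N_a$, a $Q$-line bundle on $Y=Y_\tau$ on which $Z$ acts by $\chi^a$. By \eqref{eq:AS},
\[
\Phi(s):=\operatorname{ind}(L^s)=s\int_Y\nu+\frac12\int_Y\theta .
\]
For $s=1,2$ the character $\chi^{as}$ is nontrivial because $p$ is odd, so $p$ divides $\Phi(1)$ and $\Phi(2)$ by Lemma~\ref{lem:div}. Hence $p$ divides $\Phi(2)-\Phi(1)=\int_Y\nu$ and $4\Phi(1)-2\Phi(2)=\int_Y\theta$.

For $p=2$ the step for curves breaks down: only odd $s$ are available, and $\Phi(3)-\Phi(1)=2\int_Y\nu$ carries no information. The failure is real. If $Q$ is nonabelian of order $8$ and $V$ is its irreducible representation of dimension $2$, then $Y=\mathbb P(V)$ and $L=\mathcal O(-1)$ satisfy all the hypotheses used, and $\int_Y\nu=-1$.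

The general proof needs three additions: a line bundle $L$ when the $N_a$ have higher rank, virtual bundles whose indices isolate a given Chern monomial, and an arithmetic lemma that extracts the leading coefficient of a polynomial $\Phi$ of higher degree. We begin with the last two.

\section{Line bundles with a nontrivial central character}\label{sec:index}

\subsection{Integer-valued polynomials}

Let $v$ be the $p$-adic valuation. Recall that $v(x!)=\sum_{i\ge1}\lfloor x/p^i\rfloor$, so that $v(x!)=s+v(s!)$ for $s=\lfloor x/p\rfloor$.

\begin{lemma}\label{lem:poly}
Let $j\ge0$ and $k\ge1$. Let $\Phi\in\mathbb Q[t]$ have degree at most $j$ and $t^j$-coefficient $m/j!$ with $m\in\mathbb Z$. Assume that $\Phi(a)\in\mathbb Z$ for all $a\in\mathbb Z$, and that $\Phi(a)\in p^k\mathbb Z$ whenever $p\nmid a$. If $p^k\nmid j+1$, then $p\mid m$.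
\end{lemma}

For any distinct integers $a_0,\dots,a_j$, comparing $t^j$-coefficients in the Lagrange interpolation formula gives
\begin{equation}\label{eq:lagrange}
m=\sum_{i=0}^j\frac{j!\,\Phi(a_i)}{\Delta_i},\qquad\Delta_i=\prod_{l\ne i}(a_i-a_l).
\end{equation}
If $j+1<p$, the nodes $1,\dots,j+1$ and their differences are prime to $p$, and each term is divisible by $p^k$. This was the computation $\Phi(2)-\Phi(1)$ above. For larger $j$ the denominators $\Delta_i$ cannot be kept prime to $p$. The nodes must then be chosen so that $v(\Delta_i)<v(j!)$ at nodes divisible by $p$, where $\Phi$ is merely integral, and $v(\Delta_i)<v(j!)+k$ at the others.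

\begin{proof}
Write $j=ps+t$ with $0\le t\le p-1$, so that $v(j!)=s+v(s!)$. Take as nodes the $s$ integers of $K_0=\{0,p,\dots,(s-1)p\}$ and the set $K_1$ of the first $b$ positive integers prime to $p$, where $b=j+1-s=(p-1)s+t+1\ge1$. A difference between an element of $K_0$ and one of $K_1$ is prime to $p$, so only differences inside $K_0$ or inside $K_1$ contribute to $v(\Delta_i)$. We show that every term of \eqref{eq:lagrange} has valuation at least $1$.

\emph{Nodes in $K_0$.} For the node $pi$ with $0\le i\le s-1$, since $i!\,(s-1-i)!$ divides $(s-1)!$,
\[
v(\Delta)=(s-1)+v\bigl(i!\,(s-1-i)!\bigr)\le s-1+v((s-1)!)<s+v(s!)=v(j!).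
\]

\emph{Nodes in $K_1$.} For $a\in K_1$, the valuation $v(\Delta)$ is the sum over $i\ge1$ of the number of $a'\in K_1\setminus\{a\}$ with $a'\equiv a\pmod{p^i}$. List the integers prime to $p$ in increasing order. Any $\varphi_i=(p-1)p^{i-1}$ consecutive terms of this list represent each unit class mod $p^i$ exactly once. So the class of $a$ contains at most $\lceil b/\varphi_i\rceil$ elements of $K_1$, hence at most $\lceil b/\varphi_i\rceil-1=\lfloor(b-1)/\varphi_i\rfloor$ besides $a$. Put
\[
s'=\Bigl\lfloor\frac{b-1}{p-1}\Bigr\rfloor=\Bigl\lfloor s+\frac t{p-1}\Bigr\rfloor .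
\]
Then $s'=s$ if $t<p-1$ and $s'=s+1$ if $t=p-1$; in both cases $s'=\lfloor(j+1)/p\rfloor$. As $\lfloor(b-1)/\varphi_i\rfloor=\lfloor s'/p^{i-1}\rfloor$, we get
\[
v(\Delta)\le\sum_{i\ge1}\Bigl\lfloor\frac{s'}{p^{i-1}}\Bigr\rfloor=s'+v(s'!)=v((j+1)!)=v(j!)+v(j+1).
\]
The term of $a$ has valuation at least $k-v(j+1)$, which is at least $1$ because $p^k\nmid j+1$.
\end{proof}

\begin{example}
The condition on $j+1$ cannot be dropped. For $q=p^k$ and $j=q-1$, the integer-valued polynomial $\Phi(t)=\binom{t+q-1}{q-1}$ has $m=1$, and the identity $t\,\Phi(t)=q\binom{t+q-1}{q}$ shows that $q\mid\Phi(a)$ when $p\nmid a$.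
\end{example}

\subsection{Divisibility of characteristic numbers}

\begin{proposition}\label{prop:line}
Let $Q$ be a finite group, $Z\subset Q$ a central subgroup of order $p$, and $q=p^k$ with $k\ge1$, such that every irreducible representation of $Q$ nontrivial on $Z$ has dimension divisible by $q$. Let $M$ be a $Q$-manifold of dimension $D$ on which $Z$ acts trivially. Let $L$ be a $Q$-line bundle on $M$ on which $Z$ acts by a nontrivial character $\psi$, with $\ell=c_1(L)$, and let $E=(E_i)$ be a finite family of $Q$-bundles on which $Z$ acts trivially. If $j+|J|=D$ and $q\nmid j+1$, then $p$ divides $\int_M\ell^{\,j}c_J(E)$.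
\end{proposition}

\begin{proof}
To see $c_J(E)$ in an index we need a virtual $Q$-bundle, trivial on $Z$, whose Chern character begins with $c_J(E)$. For a $Q$-bundle $W$ of rank $e$ define virtual $Q$-bundles $\gamma^i(W)$, integer combinations of exterior powers, by
\[
\sum_i\gamma^i(W)\,t^i=\sum_{s=0}^e\Lambda^s(W)\,t^s(1-t)^{e-s}.
\]
If $w_l$ are the Chern roots of $W$, then $\operatorname{ch}\Lambda^s(W)$ is the $s$th elementary symmetric polynomial in the $e^{w_l}$. Therefore
\[
\sum_i\operatorname{ch}(\gamma^i(W))\,t^i=\prod_{l=1}^e\bigl((1-t)+te^{w_l}\bigr)=\prod_{l=1}^e\bigl(1+t(e^{w_l}-1)\bigr).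
\]
So $\operatorname{ch}(\gamma^i(W))$ is the $i$th elementary symmetric polynomial in the classes $e^{w_l}-1=w_l+\cdots$, and it equals $c_i(W)$ plus terms of higher degree. Let $\gamma_J$ be obtained from the monomial $c_J(E)$ by replacing each factor $c_i(E_s)$ by $\gamma^i(E_s)$ and products by tensor products. Then $\operatorname{ch}(\gamma_J)$ is $c_J(E)$ plus terms of higher degree, and $\gamma_J$ is an integer combination of $Q$-bundles on which $Z$ acts trivially. For $a\in\mathbb Z$ put
\[
\Phi(a)=\operatorname{ind}(L^a\otimes\gamma_J)=\sum_{i\ge0}\frac{a^i}{i!}\int_M\ell^{\,i}\operatorname{ch}(\gamma_J)\operatorname{Td}(M).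
\]
The terms with $i>D-|J|=j$ vanish for reasons of degree, and the term with $i=j$ is $\frac{a^j}{j!}\int_M\ell^{\,j}c_J(E)$. All values $\Phi(a)$ are integers. If $p\nmid a$, then $Z$ acts on $L^a\otimes\gamma_J$ by $\psi^a\ne1$, so $q\mid\Phi(a)$ by Lemma~\ref{lem:div}. Lemma~\ref{lem:poly} finishes the proof.
\end{proof}

The excluded case occurs. If $Q$ is nonabelian of order $p^3$, $Z=[Q,Q]$ and $V$ is irreducible of dimension $q=p$, then $M=\mathbb P(V)$ and $L=\mathcal O(-1)$ satisfy the hypotheses, and $\int_M\ell^{\,q-1}=\pm1$.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}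

\subsection*{Reduction to a connected manifold}
The group $G$ permutes the components of $X$, and components in one orbit are isomorphic as almost complex manifolds. An orbit with more than one element has size divisible by $p$, so it contributes a multiple of $p$ to each Chern number. Hence some $G$-stable component has a Chern number prime to $p$. From now on $X$ denotes any such component, and $Q$ is the quotient of $G$ by the kernel of the action on $X$. Representations of $Q$ are representations of $G$ with the same image, so $d(Q)\ge d(G)>n$.

\subsection*{The group $Q$ is abelian}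
Suppose not, and let $q=d(Q)=p^k>n$. The normal subgroup $[Q,Q]$ is nontrivial, so it contains a central subgroup $Z$ of $Q$ of order $p$. By Lemma~\ref{lem:d}, the triple $Q,Z,q$ satisfies the hypothesis of Proposition~\ref{prop:line}. We show that all Chern numbers of $X$ are divisible by $p$, which is a contradiction.

By Lemma~\ref{lem:loc} with $B=Z$ and no auxiliary bundles, it suffices to prove that $p\mid\int_Yy$, where $Y=Y_\tau\subset X^Z$ is nonempty of dimension $f$ and $y\in H^{2f}(Y)$ is a monomial in the Chern classes of $TY$ and $N_1,\dots,N_{p-1}$. Since $Q$ acts effectively on the connected manifold $X$, we have $f<n$ (Section~\ref{sec:fixed}). So some $N_a$ has rank $r\ge1$ on $Y$, and $f+r\le n$.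

In the abelian case the action of $Z$ on the $N_b$ was removed by twisting with a character of the group. No such character exists now, and its place is taken by a $Q$-line bundle on which $Z$ acts nontrivially. The bundle $\det N_a$ serves if $p\nmid r$, but $Z$ acts on it by $\chi^{ar}$, which is trivial when $p\mid r$. A line bundle that works for every $r$ exists on the projectivization. Let
\[
\pi\colon M=\mathbb P(N_a)\to Y,\qquad L=\mathcal O(-1)\subset\pi^*N_a,\qquad\ell=c_1(L).
\]
By Section~\ref{sec:proj}, $M$ is a closed almost complex $Q$-manifold of dimension
\[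
D=f+r-1\le n-1 .
\]
The group $Z$ acts trivially on $Y$ and by scalars on $N_a$. So it acts trivially on $M$, and it acts on $L$ by $\chi^a\neq1$. For $1\le b\le p-1$ choose an integer $m_b$ with $am_b\equiv b\pmod p$, and put
\[
E_0=\pi^*TY,\qquad E_b=\pi^*N_b\otimes L^{-m_b}.
\]
Then $Z$ acts trivially on each $E_b$, $0\le b\le p-1$. The twist now changes Chern classes, in a controlled way: if $N_b$ has rank $r_b$, then $\pi^*N_b=E_b\otimes L^{m_b}$ gives
\[
\pi^*c_i(N_b)=\sum_{s=0}^i\binom{r_b-s}{i-s}c_s(E_b)\,(m_b\ell)^{i-s}.
\]
Since $\pi_*\bigl((-\ell)^{r-1}\bigr)=1$, we have $\int_Yy=\int_M(-\ell)^{r-1}\pi^*y$. Substituting, $\int_Yy$ is an integer combination of numbers $\int_M\ell^{\,j}c_J(E)$ with $j+|J|=D$. For each of them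
\begin{equation}\label{eq:key}
1\le j+1\le D+1\le n<q,
\end{equation}
so $q\nmid j+1$, and Proposition~\ref{prop:line} shows that $p$ divides it. This is the desired contradiction. Thus $Q$ is abelian, which means that $[G,G]$ acts trivially on $X$.

\subsection*{Conclusion}
The abelian $p$-group $Q$ acts on $X$, and $X$ has a Chern number prime to $p$. By Proposition~\ref{prop:abelian}, $X^G=X^Q\ne\varnothing$. \qed

\begin{remark}
The hypothesis $n<d(G)$ is used only in \eqref{eq:key}. The hypothesis on Chern numbers cannot be dropped, by the example $\mathbb P(V)$ of the introduction. Nor can the hypothesis that $G$ is a $p$-group: a nontrivial abelian group of order prime to $p$, acting on itself by translation, is a counterexample with $n=0$.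
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Throughout, $G$ is nonabelian, $d=d(G)$, and $V$ is an irreducible representation of dimension $d$, a power of $p$ greater than $1$. A \emph{counterexample in dimension $n$} is a $G$-manifold $X$ of dimension $n$ with $X^G=\varnothing$ and a Chern number prime to $p$. Each one below is, or is built from, a projective bundle over a $G$-manifold without fixed points, and such a bundle has no fixed points either.

\subsection{Part (1): dimensions two and three for $p=2$}

If $d\ne2$, or if $d=2$ and $n\le1$, part (1) is Theorem~\ref{thm:A}. Let $d=2$, so that $p=2$. We write $c_I$ for the Chern number $\int_Xc_I(X)$.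

Let $n=2$. The index of the trivial line bundle is $(c_1^2+c_2)/12\in\mathbb Z$, so $c_1^2\equiv c_2\pmod2$. If $X^G=\varnothing$, then $c_2=\chi(X)$ is even by \eqref{eq:euler}, and so both Chern numbers are even.

Let $n=3$. Then no Chern number is ever odd, and $\mathcal P(3)$ holds vacuously. The index of the trivial line bundle is $c_1c_2/24\in\mathbb Z$, so $c_1c_2$ is even. The line bundle $\Lambda^3TX$ has Chern character $e^{c_1}$, and its index is
\[
c_1^3\Bigl(\frac16+\frac14+\frac1{12}\Bigr)+c_1c_2\Bigl(\frac1{12}+\frac1{24}\Bigr)=\frac{c_1^3}2+3\cdot\frac{c_1c_2}{24},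
\]
so $c_1^3$ is even. Finally, Poincar\'e duality gives $c_3=\chi(X)\equiv\dim H^3(X;\mathbb Q)\pmod 2$, and this dimension is even because the intersection form on $H^3(X;\mathbb Q)$ is nondegenerate and alternating.

\subsection{Part (2): a counterexample in dimension $n_0(G)$}\label{sec:critical}

\emph{The case $p$ odd.} Let $X=\mathbb P(\mathcal O(1)\oplus\mathcal O)$ over $\mathbb P(V)$. It has dimension $d$, and $X^G=\varnothing$ because $V$ has no invariant line. Tensoring with $\mathcal O(-1)$ identifies $X$ with the space of pairs consisting of a line $l\subset V$ and a line in $l\oplus\mathbb C$, which is the blow-up of the introduction. By \eqref{eq:PV} and \eqref{eq:proj},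
\[
c(TX)\equiv(1+\xi+h)(1+\xi)\pmod p,\qquad\xi(\xi+h)=0 .
\]
So $c_1\equiv2\xi+h$ and $c_1^2\equiv4\xi(\xi+h)+h^2=h^2$. Since $d$ is odd and $h^d=0$,
\[
c_1^d\equiv(2\xi+h)h^{d-1}=2\xi h^{d-1},\qquad\int_Xc_1^d\equiv2\not\equiv0\pmod p .
\]

\emph{The case $p=2$.} The blow-up is now useless: mod $2$ the same formulas give $c(TX)\equiv1+h+\xi(\xi+h)=1+h$, and $h^d=0$. We replace the line $l\subset V$ by a plane spanned by two lines that $G$ permutes. This requires a representation $U=W_1\oplus W_2$ such that $G$ permutes $\{W_1,W_2\}$, $\dim W_1=\dim W_2=e$ is a power of $2$ with $2e=n_0(G)$ and $e\ge2$, and $W_1$ is irreducible under its stabilizer $H\subset G$.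

If $d\ge4$, write $V=\operatorname{Ind}_{H_0}^G\lambda$ with $\lambda$ one-dimensional. Then $H_0\ne G$, and we choose $H\supseteq H_0$ of index $2$. Put $W=\operatorname{Ind}_{H_0}^H\lambda$. Then $V=\operatorname{Ind}_H^GW$, and $W$ is irreducible since $V$ is. So $U=V$ is the sum of $W_1=W$ and $W_2=gW$ for $g\notin H$, with $e=d/2\ge2$. If $d=2$ this recipe would give $e=1$, and we take instead $U=V\oplus V$, $W_1$ and $W_2$ the two summands, $H=G$ and $e=2$.

Let $Y=\mathbb P(W_1)\times\mathbb P(W_2)$, viewed as the space of pairs $\{l_1,l_2\}$ of lines $l_i\subset W_i$, with $g$ sending $\{l_1,l_2\}$ to $\{gl_1,gl_2\}$. At a fixed point, $l_1$ would be an $H$-stable line in $W_1$, which is impossible; so $Y^G=\varnothing$. Let $R\subset Y\times U$ be the $G$-bundle with fiber $l_1\oplus l_2$, and let $X=\mathbb P(R\oplus\mathcal O)$. Then $X^G=\varnothing$ and $\dim X=2(e-1)+2=2e=n_0(G)$.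

Let $h,g$ be the hyperplane classes of the two factors of $Y$, so that $h^e=g^e=0$ and $R$ has roots $-h,-g$. As in \eqref{eq:PV}, $c(TY)=(1+h)^e(1+g)^e\equiv1\pmod2$. By \eqref{eq:proj}, $c(TX)\equiv(1+\xi)(1+\xi+h)(1+\xi+g)$, so $c_1\equiv\xi+h+g$. Since $2e$ is a power of $2$,
\[
c_1^{2e}\equiv\xi^{2e}+h^{2e}+g^{2e}=\xi^{2e}\pmod 2 .
\]
By \eqref{eq:segre} with $r=3$, the class $\pi_*\xi^{2e}$ is the part of degree $2e-2$ of $\frac1{(1-h)(1-g)}$, namely $\sum_{i+l=2e-2}h^ig^l=h^{e-1}g^{e-1}$. Hence $\int_X\xi^{2e}=1$, and $\int_Xc_1^{2e}$ is odd.

\subsection{Part (3): products}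

If $X$ has no fixed point, neither does $X\times M$ with trivial action on $M$. We need to know that the property of having a Chern number prime to $p$ passes to products, and for this we collect the Chern numbers in one multiplicative invariant. For $M$ of dimension $m$ with Chern roots $x_1,\dots,x_m$ put
\[
\kappa(M)=\int_M\prod_{l=1}^m\bigl(1+t_1x_l+t_2x_l^2+\cdots\bigr)\in\mathbb F_p[t_1,t_2,\dots].
\]
The roots of $T(M\times M')$ are those of $TM$ together with those of $TM'$, so $\kappa(M\times M')=\kappa(M)\kappa(M')$. For a partition $\lambda$ of $m$, the coefficient of $t_{\lambda_1}t_{\lambda_2}\cdots$ is the integral of the monomial symmetric polynomial $m_\lambda(x)$, the sum of all distinct monomials obtained from $x_1^{\lambda_1}x_2^{\lambda_2}\cdots$ by permuting the variables. The $m_\lambda$ and the monomials of degree $m$ in the Chern classes are two $\mathbb Z$-bases of the symmetric polynomials of degree $m$ in $m$ variables. So $\kappa(M)\ne0$ if and only if some Chern number of $M$ is prime to $p$. Since $\mathbb F_p[t_1,t_2,\dots]$ is a domain, we obtain: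
\begin{quote}
\emph{if $X$ is a counterexample in dimension $n$ and $\kappa(M)\neq0$, then $X\times M$ is a counterexample in dimension $n+\dim M$.}
\end{quote}

For $p$ odd, $\kappa(\mathbb P^1)=2t_1\ne0$, and the manifolds $(\mathbb P^1)^m$ give counterexamples in all dimensions $n\ge d$. Together with (1), this proves the first sentence of (3).

Let $p=2$. We need $M$ with $\kappa(M)\ne0$ in each dimension $m\notin\{1,3\}$. As $\int c_2(\mathbb P^2)=3$, the manifolds $(\mathbb P^2)^{m/2}$ settle even $m$. For odd $m\ge5$ it suffices to find $M_5$ of dimension $5$ and take $M_5\times(\mathbb P^2)^{(m-5)/2}$. The coefficient of $t_5$ in $\kappa$ is the integral of $s_5(TM_5)$, where $s_5(W)$ is the sum of the fifth powers of the Chern roots of $W$. The class $s_5$ is additive and vanishes on trivial bundles. Let $M_5\subset\mathbb P^2\times\mathbb P^4$ be the hypersurface $z_0w_0+z_1w_1+z_2w_2=0$ of bidegree $(1,1)$. It is smooth because the derivatives $z_0,z_1,z_2$ in the $w_i$ do not vanish together. Let $x,y$ be the hyperplane classes. The normal bundle has first Chern class $x+y$, which is also the class dual to $M_5$, and $T\mathbb P^a\oplus\mathcal O\cong\mathcal O(1)^{\oplus(a+1)}$.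 Since $x^3=y^5=0$,
\[
\int_{M_5}s_5(TM_5)=\int_{\mathbb P^2\times\mathbb P^4}\bigl(3x^5+5y^5-(x+y)^5\bigr)(x+y)=-\binom62=-15,
\]
which is odd. This proves the second sentence of (3). The gaps $m=1,3$ cannot be filled by this method, since all Chern numbers are even in dimension $1$ (Euler characteristics of closed oriented surfaces) and in dimension $3$ (part (1)).

\subsection{Part (3): the case $d(G)=4$}

Here $p=2$ and $n_0(G)=4$, and the dimensions $5$ and $7$ remain. A counterexample in dimension $5$ gives one in dimension $7$ after multiplication by $\mathbb P^2$. We look again for $X=\mathbb P(R\oplus\mathcal O)$ with $R$ of rank $2$, now over a threefold of planes in $V$. The Grassmannian of all planes has dimension $4$, and an invariant hypersurface in it comes from a symplectic form.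

Irreducible representations of $G$ have dimension $1$ or a multiple of $4$, and $\dim\Lambda^2V=6$, so $\Lambda^2V$ has a one-dimensional quotient. This is a nonzero alternating form $\omega$ on $V$ with $\omega(gv,gv')=\mu(g)\,\omega(v,v')$ for a character $\mu$. Its radical is a proper invariant subspace, hence zero, so $\omega$ is nondegenerate. Let $Y$ be the set of planes in $V$ on which $\omega$ vanishes. It is preserved by $G$, and $Y^G=\varnothing$ since $V$ is irreducible. Choose a basis of $V$ with $\omega(e_1,e_2)=\omega(e_3,e_4)=1$ and $\omega(e_i,e_j)=0$ for the other pairs $i<j$. In Pl\"ucker coordinates $p_{ij}$ on $\mathbb P(\Lambda^2V)$, the Grassmannian is the quadric $p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}=0$, and $Y$ is its section by the hyperplane $p_{12}+p_{34}=0$. So $Y$ is the quadric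
\[
p_{12}^2+p_{13}p_{24}-p_{14}p_{23}=0
\]
in $\mathbb P^4$. The form is nondegenerate, so $Y$ is a smooth threefold of degree $2$.

Let $R\subset Y\times V$ be the tautological $G$-bundle of rank $2$, with Chern classes $c_1,c_2$ and roots $\nu_1,\nu_2$. The line bundle $\Lambda^2R$ is the restriction of $\mathcal O(-1)$ from $\mathbb P^4$, so $\int_Yc_1^3=-2$. An isotropic plane is its own $\omega$-orthogonal, so $\omega$ gives an isomorphism of $(Y\times V)/R$ with $R^*$, which need not be equivariant. Hence $(1+c_1+c_2)(1-c_1+c_2)=1$, and in degree two $c_1^2=2c_2$. It follows that $\int_Yc_1c_2=-1$.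

Let $X=\mathbb P(R\oplus\mathcal O)$, so that $\dim X=5$ and $X^G=\varnothing$. Classes of degree greater than $3$ vanish on $Y$; in particular $s_5(TY)=0$ and $\nu_1^i+\nu_2^i=0$ for $i\ge4$. By Section~\ref{sec:proj},
\begin{align*}
s_5(TX)&=\xi^5+(\xi+\nu_1)^5+(\xi+\nu_2)^5\\
&=3\xi^5+5\xi^4c_1+10\xi^3(\nu_1^2+\nu_2^2)+10\xi^2(\nu_1^3+\nu_2^3)\equiv\xi^5+\xi^4c_1\pmod2 .
\end{align*}
By \eqref{eq:segre}, $\pi_*\xi^4$ and $\pi_*\xi^5$ are the parts of degree $2$ and $3$ of $(1+c_1+c_2)^{-1}$, namely $c_1^2-c_2$ and $2c_1c_2-c_1^3$. Therefore
\[
\int_X\bigl(\xi^5+\xi^4c_1\bigr)=\int_Y\bigl(2c_1c_2-c_1^3+c_1^3-c_1c_2\bigr)=\int_Yc_1c_2=-1 .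
\]
So the coefficient of $t_5$ in $\kappa(X)$ is nonzero, and $X$ is a counterexample in dimension $5$. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{Haution}
Olivier Haution, \emph{Essential $p$-dimension and Chern numbers}, arXiv:2608.08877 (2026).

\end{thebibliography}
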